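\title{Triangles in graphs whose spectral radius exceeds $\sqrt m$}

\begin{abstract}
By a theorem of Nosal, a graph with $m$ edges whose adjacency spectral radius exceeds $\sqrt m$ contains a triangle. We prove the conjecture that such a graph contains at least $\sqrt m-O(1)$ triangles if no vertex lies in all of its triangles. More generally, if at least $k$ edges must be added or deleted to turn the graph into a complete bipartite graph, then it has at least $\frac k2\sqrt m-O_k(1)$ triangles, and the constant $\frac k2$ is optimal. For large $m$ the conjecture holds in the sharp form $t\ge\sqrt{m-23/16}-3/4$, with equality for infinitely many $m$, and we determine the extremal graphs. The proof shows that a graph with few triangles agrees with a complete bipartite graph outside a bounded set of vertices, and then computes the spectral radius by perturbation.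
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ we write $m=m(G)$ for the number of edges, $t=t(G)$ for the number of triangles, and $\lambda=\lambda(G)$ for the spectral radius, that is, the largest eigenvalue, of the adjacency matrix. The complete bipartite graph $K_{\alpha,\beta}$ has $\lambda=\sqrt{\alpha\beta}=\sqrt m$ and no triangle. Nosal's theorem says that this is the threshold: every graph with $\lambda>\sqrt m$ contains a triangle. (A short proof is contained in Lemma~\ref{lem:trace} below.)

How many triangles must such a graph have? The cheapest way to cross the threshold is to add one edge inside a part of $K_{\alpha,\beta}$. An edge inside the part of size $\alpha$ creates $\beta$ triangles, so one wants $\beta$ small; but the smaller $\beta$ is, the less the edge raises $\lambda$. We shall see in Section~\ref{sec:model} that the balance is reached at $\alpha\approx4\beta$, where the graph has about $\frac12\sqrt m$ triangles. All of these triangles share an edge. If we forbid this and add two disjoint edges, the balance is again at $\alpha\approx 4\beta$ and the number of triangles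 doubles. This suggests the following conjecture, which we take from Li, Feng and Peng~\cite{LFP}.

\begin{quote}
\textbf{Conjecture.} There are absolute constants $C>0$ and $m_0$ such that every graph $G$ with $m\ge m_0$ edges and $\lambda(G)>\sqrt m$, in which no vertex is contained in all triangles, has at least $\sqrt m-C$ triangles.
\end{quote}

We prove the conjecture. The result is best stated with two parameters. Let $\tau(G)$ be the minimum number of vertices that meet all triangles of $G$. A \emph{CB graph} on a vertex set $V$ is a complete bipartite graph $K_{P,Q}$ with disjoint, possibly empty parts $P,Q\subseteq V$, all other vertices of $V$ being isolated. Let $d(G)$ be the minimum of $|E(G)\triangle E(H)|$ over all CB graphs $H$ on $V(G)$; thus $d(G)$ is the number of edges that one must add or delete to make $G$ complete bipartite up to isolated vertices. CB graphs are the natural reference point because they have $\lambda=\sqrt m$ exactly.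

The two parameters are related as follows. Let $H$ attain the minimum in the definition of $d(G)$. Since $H$ is bipartite, every triangle of $G$ contains an edge of $E(G)\setminus E(H)$. So some set of at most $d(G)$ edges meets all triangles, and choosing one endpoint of each of these edges we get
\begin{equation}\label{eq:dtau}
d(G)\ge\tau(G).
\end{equation}

\begin{theorem}\label{thm:main}
For every integer $k\ge1$ there are constants $C_k$ and $m_k$ such that every graph $G$ with $m\ge m_k$ edges, $\lambda(G)>\sqrt m$ and $d(G)\ge k$ has
\[
t(G)\ge\frac k2\sqrt m-C_k .
\]
The constant $\frac k2$ is optimal for every $k$.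
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $G$ have $m$ edges and $\lambda(G)>\sqrt m$. If $m\ge m_2$ and no vertex of $G$ lies in all triangles, or even if only no edge of $G$ lies in all triangles, then $t(G)\ge\sqrt m-C_2$. More generally, if $m\ge m_k$ and $\tau(G)\ge k$, then $t(G)\ge\frac k2\sqrt m-C_k$.
\end{corollary}

\begin{proof}
The last statement follows from \eqref{eq:dtau}. For the first, $G$ has a triangle by Nosal's theorem. If $d(G)\le1$, then a set of at most one edge meets all triangles; this set is not empty, so one edge, and with it each of its endpoints, lies in all triangles. Under either hypothesis, therefore, $d(G)\ge2$, and Theorem~\ref{thm:main} applies with $k=2$.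
\end{proof}

Under the hypothesis $\tau(G)\ge k$ and for small $k$ we can remove the error term. For integers $k,\beta\ge1$ and $\alpha\ge2k$, let $H_k(\alpha,\beta)$ be the graph obtained from $K_{\alpha,\beta}$ by adding $k$ disjoint edges inside the part of size $\alpha$.

\begin{theorem}\label{thm:sharp}
Let $1\le k\le14$. There is $m_k'$ such that every graph $G$ with $m\ge m_k'$ edges, $\lambda(G)>\sqrt m$ and $\tau(G)\ge k$ satisfies
\begin{equation}\label{eq:sharp}
m\le4\Big(\frac tk\Big)^2+3\,\frac tk+k .
\end{equation}
Equality holds if and only if, up to isolated vertices, $G$ is $H_k(4b+3,b)$ with $b=t/k$. All graphs $H_k(4b+3,b)$ with $b\ge k$ satisfy $\lambda>\sqrt m$, $\tau=k$ and equality in \eqref{eq:sharp}.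
\end{theorem}

\begin{corollary}\label{cor:two}
For all large $m$, every graph with $m$ edges and $\lambda>\sqrt m$ in which no vertex lies in all triangles has
\[
t\ge\sqrt{m-\tfrac{23}{16}}-\tfrac34 ,
\]
and equality is attained for all large $m$ of the form $4b^2+3b+2$. The conjecture holds with every $C>\frac34$ (with $m_0$ depending on $C$) and fails with $C=\frac34$.
\end{corollary}

\begin{proof}
Such a graph has a triangle, so $\tau\ne0$, and $\tau\neq1$ by hypothesis. For $k=2$, inequality \eqref{eq:sharp} reads $m\le t^2+\frac32t+2=(t+\frac34)^2+\frac{23}{16}$, which is the stated bound; the graphs $H_2(4b+3,b)$ have $m=4b^2+3b+2$ and give equality. Since $\sqrt m-\sqrt{m-23/16}$ is positive and tends to $0$, every $C>\frac34$ is admissible, while the graphs $H_2(4b+3,b)$ have $t<\sqrt m-\frac34$.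
\end{proof}

The difficulty of the proof lies in the precision that is required. As Section~\ref{sec:model} shows, a change of $1$ in $\lambda^2-m$ is worth about $\frac12\sqrt m$ triangles, so a bound on $t$ with error $O(1)$ needs $\lambda^2$ with error $O(m^{-1/2})$. It is not enough to know that $G$ is close to a complete bipartite graph in the sense of $o(m)$ edges; we need to know $G$ exactly, outside a bounded set of vertices. Sections~\ref{sec:trace}--\ref{sec:structure} obtain this structure for graphs with few triangles, Section~\ref{sec:perturb} computes $\lambda^2$ and proves Theorem~\ref{thm:main}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. The argument passes to subsequences of a hypothetical sequence of counterexamples, so it gives no explicit values of $C_k$, $m_k$ and $m_k'$.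

\section{A complete bipartite graph with a matching added}\label{sec:model}

For the graphs $H_k(\alpha,\beta)$ everything can be computed exactly, and the computation shows the mechanism behind Theorem~\ref{thm:main}. We use the Perron--Frobenius theorem in the following form: every eigenvalue of a graph has absolute value at most $\lambda$, and if the graph is connected, there is a unique unit eigenvector for $\lambda$ with positive entries.

\begin{lemma}\label{lem:model}
Let $k,\beta\ge1$, $\alpha\ge2k$ and $H=H_k(\alpha,\beta)$.
\begin{enumerate}
\item[(a)] $m=\alpha\beta+k$ and $t=k\beta$. If $\beta\ge k$, then $\tau(H)=d(H)=k$.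
\item[(b)] $\lambda^2=\alpha\beta+\dfrac{2k\beta}{\lambda-1}$, and $\lambda>\sqrt m$ if and only if $m<(2\beta+1)^2$.
\item[(c)] If $\lambda>\sqrt m$, then $\alpha\le4\beta+3$. If $\alpha\le4\beta+3$ and $\beta\ge k$, then $\lambda>\sqrt m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every triangle contains an added edge. As the added edges are disjoint, no triangle contains two of them, and the common neighbors of the ends of an added edge are exactly the $\beta$ vertices of the other part. Hence $t=k\beta$. We have $\tau\le d\le k$ by \eqref{eq:dtau}, and if $\beta\ge k$, then the $k$ added edges together with $k$ distinct vertices of the other part form $k$ disjoint triangles, so $\tau\ge k$.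

(b) The graph is connected, so its positive unit eigenvector for $\lambda$ is fixed by all automorphisms. It is therefore constant on the $\alpha-2k$ unmatched vertices of the first part (value $p$), on the $2k$ matched vertices (value $q$), and on the second part (value $r$). The eigenvalue equations are
\[
\lambda p=\beta r,\qquad \lambda q=\beta r+q,\qquad \lambda r=(\alpha-2k)p+2kq .
\]
Here $\lambda\ge2$, because the indicator vector of a triangle has Rayleigh quotient $2$. Substituting $p=\beta r/\lambda$ and $q=\beta r/(\lambda-1)$ into the third equation and multiplying by $\lambda/r$ gives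
\[
\lambda^2=(\alpha-2k)\beta+2k\beta\,\frac{\lambda}{\lambda-1}=\alpha\beta+\frac{2k\beta}{\lambda-1}.
\]
(If $\alpha=2k$, there are no unmatched vertices and the terms with $p$ are absent.) So $\lambda$ is the zero of the function $\varphi(s)=s^2-\alpha\beta-\frac{2k\beta}{s-1}$, which is strictly increasing for $s>1$. Hence $\lambda>\sqrt m$ if and only if $\varphi(\sqrt m)=k-\frac{2k\beta}{\sqrt m-1}<0$, that is, if and only if $\sqrt m<2\beta+1$.

(c) If $\lambda>\sqrt m$, then the integer $\alpha\beta+k$ is less than $4\beta^2+4\beta+1$, so $\alpha\beta\le4\beta^2+4\beta-k<\beta(4\beta+4)$ and $\alpha\le4\beta+3$. Conversely, if $\alpha\le4\beta+3$ and $k\le\beta$, then $m\le4\beta^2+3\beta+k\le 4\beta^2+4\beta<(2\beta+1)^2$.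
\end{proof}

For example, $H_2(11,2)$ has $24<25$ edges, so $\lambda>\sqrt{24}$, and it has $4=\sqrt{24-23/16}-\frac34$ triangles, whereas $H_2(12,2)$ has $26>25$ edges and does not cross the threshold. For every $k$ and every $b\ge k$, the graph $H_k(4b+3,b)$ has $\lambda>\sqrt m$, $\tau=d=k$ and $m=4b^2+3b+k>4b^2$, hence $t=kb<\frac k2\sqrt m$. This proves the optimality statement in Theorem~\ref{thm:main} and the last sentence of Theorem~\ref{thm:sharp}. The case $k=1$ shows that the conjecture fails by a factor of $2$ without its hypothesis on the triangles.

When $\lambda$ is large and close to $\sqrt m$, part (b) reads $\lambda^2\approx\alpha\beta+2t/\sqrt m$, to be compared with $m=\alpha\beta+k$. Think of $\lambda^2-m$ as a balance that is $0$ for $K_{\alpha,\beta}$ and must become positive. The triangles are the only income, at a rate of $2/\sqrt m$ each, and each added edge costs $1$. We shall see that every other change costs $1$ as well: deleting an edge lowers $m$ by $1$ but lowers $\lambda^2$ by about $2$, and an edge at a vertex outside the two parts raises $m$ by $1$ and hardly moves $\lambda^2$. So $D$ changes must be paid for by about $\frac D2\sqrt m$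 triangles. This is why $d$, which counts all changes, is the parameter in Theorem~\ref{thm:main}.

The same accounting answers a natural objection to the conjecture, namely that one could take a graph with $\frac12\sqrt m$ triangles through one edge and place a single further triangle elsewhere. Let $G$ be the disjoint union of $H_1(\alpha,\beta)$ and a triangle. Then $m=\alpha\beta+4$ and $\lambda(G)=\lambda(H_1(\alpha,\beta))$, so by (b) the condition $\lambda^2>m$ forces $\beta>2(\lambda-1)$ and $t=\beta+1>2\sqrt m-1$: four added edges, each at the price of $\frac12\sqrt m$ triangles.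

\section{Trace identities}\label{sec:trace}

We start the general proof. Let $A$ be the adjacency matrix of $G$, with eigenvalues $\lambda=\lambda_1\ge\dots\ge\lambda_n$. Counting closed walks of lengths $1$, $2$ and $3$ gives
\[
\sum_i\lambda_i=0,\qquad\sum_i\lambda_i^2=2m,\qquad\sum_i\lambda_i^3=6t .
\]
Put
\[
\mu=-\lambda_n,\qquad S=\sum_{i=2}^{n-1}\lambda_i^2=2m-\lambda^2-\mu^2 .
\]
If $m\geq1$, then $0<\mu\le\lambda$, by the first identity and the Perron--Frobenius theorem. The number $S$ measures the part of the spectrum other than the two extreme eigenvalues; a CB graph has $\lambda=\mu=\sqrt m$ and $S=0$. If $\lambda>\sqrt m$, then $\lambda^2$ takes more than half of $\sum\lambda_i^2$, and the term $\lambda^3$ in the third identity can be canceled only if $\mu$ is very close to $\lambda$, which leaves almost nothing for $S$. The next lemma makes this precise.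

\begin{lemma}\label{lem:trace}
Let $G$ have $m\ge1$ edges and $\lambda>\sqrt m$. Then $6t>\lambda^2(\lambda-\mu)$; in particular, $G$ contains a triangle. If moreover $t\le\frac k2\sqrt m$ for an integer $k\ge1$, then
\begin{equation}\label{eq:S}
S<6k\qquad\text{and}\qquad t\ge\tfrac18\lambda S-\tfrac16(6k)^{3/2}.
\end{equation}
\end{lemma}

\begin{proof}
Since $\lambda_i\ge-\mu$, we have $\lambda_i^3\ge-\mu\lambda_i^2$. Also $\sum_{i\ge2}\lambda_i^2=2m-\lambda^2<\lambda^2$ and $\mu>0$. Hence
\[
6t\ge\lambda^3-\mu\sum_{i\ge2}\lambda_i^2>\lambda^3-\mu\lambda^2=\lambda^2(\lambda-\mu)\ge0 .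
\]
Now let $t\le\frac k2\sqrt m$. Then $\lambda(\lambda-\mu)<6t/\lambda\le3k\sqrt m/\lambda<3k$, and since $2m<2\lambda^2$,
\[
S<\lambda^2-\mu^2=(\lambda+\mu)(\lambda-\mu)\le2\lambda(\lambda-\mu)<6k .
\]
For the second inequality, note that $\lambda^2+\lambda\mu+\mu^2=\frac34(\lambda+\mu)^2+\frac14(\lambda-\mu)^2$, so
\[
\lambda^3-\mu^3\ge\tfrac34(\lambda-\mu)(\lambda+\mu)^2=\tfrac34(\lambda+\mu)(\lambda^2-\mu^2)\ge\tfrac34\lambda S .
\]
For $2\le i\le n-1$ we have $|\lambda_i|\le\sqrt S$, so $\sum_{i=2}^{n-1}\lambda_i^3\ge-S^{3/2}$. Therefore $6t\ge\lambda^3-\mu^3-S^{3/2}\ge\frac34\lambda S-(6k)^{3/2}$.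
\end{proof}

Deleting isolated vertices changes none of $m,\lambda,t,\tau,d$. For $d$, let $G'$ be $G$ without its isolated vertices. A CB graph on $V(G')$ extends to $V(G)$ by isolated vertices, so $d(G)\le d(G')$; and if $H$ is a CB graph on $V(G)$, then its restriction $H'$ to $V(G')$ is a CB graph with $E(G')\triangle E(H')\subseteq E(G)\triangle E(H)$, so $d(G')\le d(G)$.

Fix $k\ge1$. Call a graph $G$ with $m\ge1$ edges \emph{$k$-light} if it has no isolated vertices, $\lambda>\sqrt m$, and $t\le\frac k2\sqrt m$. A counterexample to either theorem will be $k$-light once its isolated vertices are deleted. The hypotheses on $d$ and $\tau$ enter only at the very end.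

\section{Matrices close to rank two}\label{sec:rank}

The bound $S<6k$ says that $A$ is within bounded Frobenius distance of a matrix of rank two, however large the graph is. To turn this into combinatorial information we look at induced subgraphs whose adjacency matrices are far from rank two.

For a real matrix $M$ let $\|M\|_F^2$ be the sum of the squares of its entries. If $M$ is symmetric, its singular values $\sigma_1\ge\sigma_2\ge\cdots$ are the absolute values of its eigenvalues, and we put $\rho(M)=\sum_{i\ge3}\sigma_i^2$. The Eckart--Young theorem states that $\rho(M)$ is the minimum of $\|M-L\|_F^2$ over all matrices $L$ of rank at most $2$. For a vertex set $U$, let $M[U]$ be the principal submatrix indexed by $U$.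

\begin{lemma}\label{lem:blocks}
If $V_1,\dots,V_r$ are disjoint sets of vertices of $G$, then $S\ge\sum_{i=1}^r\rho(A[V_i])$.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_n$ be orthonormal eigenvectors for $\lambda_1,\dots,\lambda_n$ and let $L=\lambda_1z_1z_1^T+\lambda_nz_nz_n^T$. The matrix $A-L$ has eigenvalues $0,\lambda_2,\dots,\lambda_{n-1},0$, so $\|A-L\|_F^2=S$. The diagonal blocks indexed by $V_1,\dots,V_r$ share no entry, and each $L[V_i]$ has rank at most $2$. Hence $S\ge\sum_i\|A[V_i]-L[V_i]\|_F^2\ge\sum_i\rho(A[V_i])$.
\end{proof}

We use this lemma in two ways: with many small subgraphs, each contributing a constant, and with one large subgraph. For the first, call an induced subgraph \emph{bad} if it is a triangle $K_3$, a path $P_4$ on four vertices, or a pair $2K_2$ of disjoint edges. The eigenvalues of $K_3$ are $2,-1,-1$, so $\rho=1$. The characteristic polynomial of $P_4$ is $s^4-3s^2+1$, so the squared eigenvalues are $\frac{3\pm\sqrt5}2$, each twice, and $\rho=3-\sqrt5$. The eigenvalues of $2K_2$ are $1,1,-1,-1$, so $\rho=2$. All three values exceed $\frac34$, since $5<\frac{81}{16}$.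

\begin{lemma}\label{lem:W}
Let $G$ be $k$-light. Then
\begin{equation}\label{eq:tlower}
t\ge\tfrac18\sqrt m-\tfrac16(6k)^{3/2},
\end{equation}
and there is a set $W$ of at most $32k$ vertices such that $G-W$ is a CB graph.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:trace}, $G$ contains a triangle, so $S\ge1$ by Lemma~\ref{lem:blocks}, and \eqref{eq:tlower} follows from \eqref{eq:S}.

A family of $r$ vertex-disjoint bad subgraphs gives $\frac34r\le S<6k$, so $r<8k$. Let $W$ be the vertex set of a maximal such family. Then $|W|\le32k$ and $G-W$ has no bad subgraph. It remains to show that a graph $F$ without bad subgraphs is a CB graph. This is trivial if $F$ has no edge. Otherwise let $uv$ be an edge, $P=N(v)\ni u$ and $Q=N(u)\ni v$. As $F$ has no triangle, $P$ and $Q$ are disjoint independent sets. If $p\in P$ and $q\in Q$ were nonadjacent, then $p\ne u$, $q\ne v$, and $p,v,u,q$ would induce a path; so $P$ and $Q$ are completely joined. Finally, let $xy$ be an edge with $x\notin P\cup Q$, so that $x$ is adjacent to neither $u$ nor $v$. If $y\in P$, then $y\neq u$ and $x,y,v,u$ induce a path; if $y\in Q$, then $y\ne v$ and $x,y,u,v$ induce a path; and if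 $y\notin P\cup Q$, then $xy$ and $uv$ induce $2K_2$. So there is no such edge, and $F=K_{P,Q}$ up to isolated vertices.
\end{proof}

The set $W$ is small, but a vertex of $W$ may have many neighbors, and so far nothing restricts how it is joined to $G-W$. For instance, it might be adjacent to half of $P$. All bad subgraphs created in this way pass through one vertex, so they are not disjoint and the packing argument does not see them. What does see them is the whole induced subgraph on the sets involved: it has rank four, and its third and fourth singular values grow with the sets.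

\begin{lemma}\label{lem:four}
Let $V_1,\dots,V_4$ be disjoint nonempty independent sets in $G$ of sizes $n_1,\dots,n_4$, any two of which are either completely joined or have no edge between them. Suppose that $V_1$ is joined to $V_2$, that $V_3$ is joined to $V_4$, and that there is no edge between $V_1$ and $V_3\cup V_4$. If $e$ is the number of edges inside $V_1\cup\dots\cup V_4$, then
\[
S\ge\frac{2n_1n_2n_3n_4}e .
\]
\end{lemma}

\begin{proof}
Let $M=A[V_1\cup\dots\cup V_4]$. It maps to zero every vector whose entries sum to zero on each $V_i$, that is, the orthogonal complement of the span of the orthonormal vectors $\mathbf1_{V_i}/\sqrt{n_i}$. On this span it acts by the matrix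
\[
B=\begin{pmatrix}0&B_{12}&0&0\\ B_{12}&0&B_{23}&B_{24}\\ 0&B_{23}&0&B_{34}\\ 0&B_{24}&B_{34}&0\end{pmatrix},
\]
where $B_{ij}=\sqrt{n_in_j}$ if $V_i$ and $V_j$ are joined and $B_{ij}=0$ otherwise. Expanding along the first row and then along the first column gives $\det B=B_{12}^2B_{34}^2=n_1n_2n_3n_4$, whatever $B_{23}$ and $B_{24}$ are; this is the purpose of the hypothesis on $V_1$. Let $\sigma_1\ge\dots\ge\sigma_4$ be the singular values of $B$. Then $\sigma_1\sigma_2\le\frac12(\sigma_1^2+\sigma_2^2)\le\frac12\operatorname{tr}B^2=\frac12\operatorname{tr}M^2=e$, so $\sigma_3\sigma_4=\det B/(\sigma_1\sigma_2)\ge n_1n_2n_3n_4/e$. By Lemma~\ref{lem:blocks}, $S\ge\rho(M)=\sigma_3^2+\sigma_4^2\ge2\sigma_3\sigma_4$.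
\end{proof}

\section{The structure of light graphs}\label{sec:structure}

Lemma~\ref{lem:four} contradicts $S<6k$ when the sets involved are large, and says nothing when they are small. We therefore want to sort the relevant vertex sets into bounded ones, which we absorb into $W$, and unbounded ones. In a single graph this distinction has no meaning; along a suitable subsequence of a sequence of graphs it does. From now on we suppress the index of the sequence, and ``eventually'' means for all but finitely many graphs of the current subsequence.

\begin{proposition}\label{prop:structure}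
Let $(G_j)$ be a sequence of $k$-light graphs with $m(G_j)\to\infty$. There are a subsequence and an integer $\omega$ such that every graph $G$ of the subsequence has vertex sets $X,Y,W$ with $X\cap Y=\emptyset$, $X\cup Y\cup W=V(G)$ and $|W|=\omega$, such that
\begin{enumerate}
\item[(i)] every vertex of $X\setminus W$ has neighborhood $Y$, and every vertex of $Y\setminus W$ has neighborhood $X$;
\item[(ii)] $|X|\to\infty$ and $|Y|\to\infty$ along the subsequence.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Large classes.} For each graph take a set $W'$ as in Lemma~\ref{lem:W}, write $G-W'$ as $K_{P,Q}$ together with a set $I$ of further isolated vertices, and pass to a subsequence on which $|W'|=\omega'$ is constant. Number the vertices of $W'$ from $1$ to $\omega'$. Partition $V(G)\setminus W'$ into $3\cdot2^{\omega'}$ classes, some possibly empty, according to the position of a vertex (in $P$, $Q$ or $I$) and its neighborhood in $W'$. Each class is independent, two classes are either completely joined or have no edge between them, and each vertex of $W'$ is joined to all or none of each class. A sequence of nonnegative integers either tends to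 infinity or has a constant subsequence. Treating the classes one after another, we pass to a subsequence on which every class has constant size or size tending to infinity; the latter classes are called \emph{large}. Let $W$ be the union of $W'$ and all classes that are not large. Then $|W|=\omega$ is constant, every vertex outside $W$ lies in a large class, and every vertex of $W$ is joined to all or none of each large class. Since $m\to\infty$, there is at least one large class. Let $s$ be the smallest size of a large class, so $s\to\infty$, and discard the finitely many graphs with $s<12k$.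

Lemma~\ref{lem:four} will be applied three times, to large classes and single vertices of $W$. Each time we check that $e/(n_1n_2n_3n_4)\le4/s$. This gives $S\ge s/2\ge6k$, contradicting \eqref{eq:S}.

Let $X_0$ and $Y_0$ be the unions of the large classes in $P$ and in $Q$. They are completely joined, and the large classes in $I$ have neighbors only in $W$. Whether $X_0$ or $Y_0$ is empty does not depend on the graph in the subsequence.

\emph{Both $X_0$ and $Y_0$ are nonempty.} Suppose not. Then there is no edge outside $W$, so the vertices of a large class have a common neighborhood contained in $W$, which is nonempty because $G$ has no isolated vertices. Suppose that two large classes $U,U'$, of sizes $a,a'$, have different neighborhoods $T,T'$, say with $w'\in T'\setminus T$. Choose $w\in T$ and apply Lemma~\ref{lem:four} to $U,\{w\},\{w'\},U'$. The edges lie between $U$ and $w$, between $U'$ and $\{w,w'\}$, or between $w$ and $w'$, so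
\[
\frac e{aa'}\le\frac{a+2a'+1}{aa'}\le\frac4s ,
\]
a contradiction. Hence all vertices of $U^*=V(G)\setminus W$ have the same neighborhood $T\subseteq W$, and $m\le\omega|U^*|+\omega^2$. If $T$ contains an edge, then $t\ge|U^*|\ge(m-\omega^2)/\omega$. Otherwise no triangle meets $U^*$, and $t\le\omega^3$. For large $m$ the first alternative contradicts $t\le\frac k2\sqrt m$ and the second contradicts \eqref{eq:tlower}.

Fix large classes $X_1\subseteq X_0$ and $Y_1\subseteq Y_0$, of sizes $a$ and $b$.

\emph{There is no large class in $I$.} Let $Z$ be one, of size $c$. It is joined to some $w\in W$, as there are no isolated vertices, and it has no edge to $X_1\cup Y_1$. Apply Lemma~\ref{lem:four} to $Z,\{w\},X_1,Y_1$. Here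
\[
\frac e{cab}\le\frac{c+a+b+ab}{cab}=\frac1{ab}+\frac1{cb}+\frac1{ca}+\frac1c\le\frac4s .
\]

\emph{Each $w\in W$ is joined to all or none of $X_0$, and to all or none of $Y_0$.} Suppose that $w$ is joined to a large class $X'\subseteq X_0$ of size $a'$ and not to a large class $X''\subseteq X_0$ of size $a''$. Apply Lemma~\ref{lem:four} to $X'',Y_1,\{w\},X'$. Here
\[
\frac e{a''ba'}\le\frac{a''b+a'b+a'+b}{a''ba'}=\frac1{a'}+\frac1{a''}+\frac1{a''b}+\frac1{a''a'}\le\frac4s .
\]
The statement for $Y_0$ follows by exchanging the roles of $P$ and $Q$.

\emph{Eventually no $w\in W$ is joined to both $X_0$ and $Y_0$.} Such a vertex gives $t\ge|X_0||Y_0|$. Now $V(G)=X_0\cup Y_0\cup W$, so $m\le|X_0||Y_0|+\omega(|X_0|+|Y_0|)+\omega^2$, which is eventually at most $2|X_0||Y_0|$ because $|X_0|,|Y_0|\geq s\to\infty$. Then $t\ge m/2$, which contradicts $t\le\frac k2\sqrt m$ once $m>k^2$.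

Let $X$ consist of $X_0$ and the vertices of $W$ joined to $Y_0$, and let $Y$ consist of $Y_0$ and the vertices of $W$ joined to $X_0$. By the last step $X$ and $Y$ are eventually disjoint. A vertex of $X\setminus W=X_0$ is adjacent to all of $Y_0$, to no vertex of $X_0$, and to exactly those vertices of $W$ that are joined to $X_0$; so its neighborhood is $Y$. In the same way every vertex of $Y_0$ has neighborhood $X$.
\end{proof}

The upper bound on $t$ cannot be dropped from the definition of a light graph. The graphs $H_1(2,\beta)$, in which $\beta$ triangles share one edge, have $m=2\beta+1$ and $\lambda>\sqrt m$ by Lemma~\ref{lem:model}(b). They contain no complete bipartite subgraph with both parts of size $3$ or more, so the conclusion of the proposition fails for them.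

\section{Perturbation of the spectral radius}\label{sec:perturb}

We keep the subsequence of Proposition~\ref{prop:structure}. Put $\alpha=|X|$, $\beta=|Y|$ and $R=V(G)\setminus(X\cup Y)\subseteq W$. Let $e_X$ and $e_Y$ be the numbers of edges inside $X$ and inside $Y$, let $f$ be the number of nonadjacent pairs in $X\times Y$, and let $g$ be the number of edges with an endpoint in $R$. These four numbers count the pairs in which $G$ differs from the CB graph $K_{X,Y}$, so
\begin{equation}\label{eq:count}
m=\alpha\beta+e_X+e_Y+g-f,\qquad D:=e_X+e_Y+f+g\ge d(G).
\end{equation}
By (i), a pair of vertices with a member outside $W$ is an edge of $G$ exactly when it is an edge of $K_{X,Y}$. So all the pairs counted by $D$ lie inside $W$, the four numbers are at most $\omega^2$, and we pass to a further subsequence on which they are constant. The symbols $O(\cdot)$ and $\Theta(\cdot)$ refer to constants that are uniform along this subsequence.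

\begin{proposition}\label{prop:perturb}
Along this subsequence, $t\ge\frac D2\sqrt m-O(1)$.
\end{proposition}

\begin{proof}
\emph{Triangles.} A triangle through a vertex $y\in Y\setminus W$ consists of $y$ and an edge inside $N(y)=X$, and such an edge lies in $W$. So $y$ is in exactly $e_X$ triangles, and it is their only vertex outside $W$. Likewise each vertex of $X\setminus W$ is in exactly $e_Y$ triangles and is their only vertex outside $W$. The remaining triangles lie in $W$. Hence
\begin{equation}\label{eq:triangles}
t=e_X|Y\setminus W|+e_Y|X\setminus W|+t(G[W])=e_X\beta+e_Y\alpha+O(1).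
\end{equation}

\emph{Both parts have size $\Theta(\sqrt m)$.} We need this so that the eigenvector of $K_{X,Y}$ has small entries on $W$, where the perturbation acts; it is here that both bounds on $t$ are used. By \eqref{eq:tlower}, \eqref{eq:triangles} and $t\le\frac k2\sqrt m$, we have $e_X\beta+e_Y\alpha=\Theta(\sqrt m)$. In particular $e_X+e_Y\ge1$, and by symmetry we may assume $e_X\ge1$. Then $\beta=O(\sqrt m)$. By \eqref{eq:count}, $\alpha\beta=m+O(1)$. If $e_Y\ge1$, then also $\alpha=O(\sqrt m)$, so that $\beta=(m+O(1))/\alpha$ is at least a constant times $\sqrt m$. If $e_Y=0$, then $e_X\beta=\Theta(\sqrt m)$. In both cases $\beta=\Theta(\sqrt m)$, and then $\alpha=(m+O(1))/\beta=\Theta(\sqrt m)$.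

\emph{First-order term.} Write $A=K+E$, where $K$ is the adjacency matrix of $K_{X,Y}$ on $V(G)$. The matrix $E$ has entries $0,\pm1$ and vanishes outside $W\times W$, so its operator norm satisfies $\|E\|\le\|E\|_F\le\omega$. Let $\kappa=\sqrt{\alpha\beta}=\sqrt{m+O(1)}=\sqrt m+O(m^{-1/2})$ and
\[
x=\frac{\mathbf1_X}{\sqrt{2\alpha}}+\frac{\mathbf1_Y}{\sqrt{2\beta}},\qquad y=\frac{\mathbf1_X}{\sqrt{2\alpha}}-\frac{\mathbf1_Y}{\sqrt{2\beta}} .
\]
These vectors are orthonormal, and $K=\kappa(xx^T-yy^T)$: the right side has entry $2\kappa/\sqrt{4\alpha\beta}=1$ on pairs between $X$ and $Y$ and $0$ elsewhere. In $x^TEx$ an edge inside $X$ contributes $2/(2\alpha)$, an edge inside $Y$ contributes $2/(2\beta)$, a missing pair contributes $-2/\sqrt{4\alpha\beta}$, and an edge meeting $R$ contributes $0$ because $x$ vanishes on $R$. So $x^TAx=\kappa+\theta$ with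
\[
\theta:=x^TEx=\frac{e_X}\alpha+\frac{e_Y}\beta-\frac f\kappa=O(m^{-1/2}).
\]

\emph{Second-order term.} The Rayleigh quotient gives $\lambda\ge\kappa+\theta$, but we need an upper bound, with error $O(1/m)$. It comes from the gap of order $\sqrt m$ below the top eigenvalue of $K$. The entries of $x$ are $O(m^{-1/4})$ and $Ex$ depends only on the $\omega$ entries in $W$, so $\delta:=\|Ex\|=O(m^{-1/4})$. Write a unit eigenvector for $\lambda$ as $z=c_1x+c_2v$, with $v$ a unit vector orthogonal to $x$ and $c_1^2+c_2^2=1$. Since $Kx=\kappa x$, we have $|v^TAx|=|v^TEx|\le\delta$, and $v^TAv=-\kappa(v^Ty)^2+v^TEv\le\omega$. Put $a=\kappa+\theta$, which eventually exceeds $\omega$, and $\eta=\delta^2/(a-\omega)=O(1/m)$. The inequality of arithmetic and geometric means gives $2|c_1c_2|\delta\le c_1^2\eta+c_2^2(a-\omega)$, and therefore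
\[
\lambda=z^TAz\le c_1^2a+2|c_1c_2|\delta+c_2^2\omega\le c_1^2(a+\eta)+c_2^2a\le\kappa+\theta+\eta .
\]

\emph{The balance.} Squaring, and using $2\kappa\eta+(\theta+\eta)^2=O(m^{-1/2})$, we obtain
\[
\lambda^2\le\kappa^2+2\kappa\theta+O(m^{-1/2})=\alpha\beta+\frac2\kappa\,(e_X\beta+e_Y\alpha)-2f+O(m^{-1/2}),
\]
because $\kappa/\alpha=\beta/\kappa$ and $\kappa/\beta=\alpha/\kappa$. On the other hand $\lambda^2>m=\alpha\beta+e_X+e_Y+g-f$. Comparing the two bounds,
\[
\frac2\kappa\,(e_X\beta+e_Y\alpha)>e_X+e_Y+g+f-O(m^{-1/2})=D-O(m^{-1/2}).
\]
Multiplying by $\kappa/2$ and using \eqref{eq:triangles} gives $t\ge\frac D2\kappa-O(1)=\frac D2\sqrt m-O(1)$.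
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Optimality of $\frac k2$ was shown in Section~\ref{sec:model}. If the inequality fails for some $k$, then for every $j$ the pair $C_k=m_k=j$ does not work, so there is a graph $G_j$ with $m\ge j$ edges, $\lambda>\sqrt m$, $d\ge k$ and $t<\frac k2\sqrt m-j$. After deleting isolated vertices, $G_j$ is $k$-light. Along the subsequence constructed above, $D\ge d\ge k$ by \eqref{eq:count}, so $t\ge\frac k2\sqrt m-O(1)$ by Proposition~\ref{prop:perturb}. This is a contradiction for large $j$.
\end{proof}

\section{The sharp bound}\label{sec:sharp}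

To remove the error term we show that a graph with nearly the minimum number of triangles and $\tau\ge k$ is one of the graphs $H_k(\alpha,\beta)$, and then use the exact computation of Lemma~\ref{lem:model}. The hypothesis on $\tau$, which is stronger than $d\ge k$, does the first part: only $k$ changes can be afforded, and each of them must raise the number of vertices needed to meet all triangles.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $1\le k\le14$. Every graph $H_k(4b+3,b)$ has $m=4b^2+3b+k$ and $t=kb$, so it satisfies \eqref{eq:sharp} with equality; this is the ``if'' part, and the last sentence of the theorem was proved in Section~\ref{sec:model}. Suppose that the inequality or the ``only if'' part fails for arbitrarily large $m$. Then, after deleting isolated vertices, there is a sequence of graphs with $m\to\infty$, $\lambda>\sqrt m$, $\tau\ge k$ and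
\begin{equation}\label{eq:reverse}
m\ge4\Big(\frac tk\Big)^2+3\,\frac tk+k ,
\end{equation}
none of which is $H_k(4b+3,b)$ with $b=t/k$. By \eqref{eq:reverse}, $t<\frac k2\sqrt m$, so the graphs are $k$-light, and we pass to the subsequence of Section~\ref{sec:perturb}. Proposition~\ref{prop:perturb} gives $\frac k2\sqrt m>\frac D2\sqrt m-O(1)$, so the constant integer $D$ is at most $k$. With \eqref{eq:dtau} and \eqref{eq:count} we get $k\le\tau\le d\le D\le k$, that is,
\[
\tau=D=e_X+e_Y+f+g=k .
\]

\emph{The $k$ changes form a matching of added edges.} A triangle that avoids $R$ has two vertices in $X$ or two in $Y$, so it contains one of the $e_X+e_Y$ edges inside the parts. A triangle that meets $R$ contains at least two of the $g$ edges meeting $R$, namely its two edges at a vertex of $R$; so if $g\ge1$, it contains one of any $g-1$ of these edges that we fix in advance. Choosing one endpoint of each edge, we see that $g\ge1$ would give $\tau\le e_X+e_Y+g-1<D$. Hence $g=0$, and $R=\emptyset$ because there are no isolated vertices. Now $k=\tau\le e_X+e_Y\le D=k$, so $f=0$ and $e_X+e_Y=k$. If two of the $k$ edges inside the parts shared a vertex, then $k-1$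 vertices would meet all of these edges and so all triangles. Thus $G$ is $K_{X,Y}$ together with $k$ disjoint edges, each inside $X$ or inside $Y$.

\emph{All added edges lie in one part.} Suppose $e_X,e_Y\ge1$, so $k\ge2$. Then $e_Xe_Y-(k-1)=(e_X-1)(e_Y-1)\ge0$, and by \eqref{eq:triangles} and $\alpha\beta=m-k$,
\[
t\ge2\sqrt{e_Xe_Y\alpha\beta}-O(1)\ge2\sqrt{k-1}\,\sqrt m-O(1).
\]
The polynomial $k^2-16k+16$ is convex and equals $-12$ at $k=2$ and at $k=14$. So $16(k-1)>k^2$, that is, $2\sqrt{k-1}>\frac k2$, for $2\le k\le14$, and this contradicts $t<\frac k2\sqrt m$ for large $m$. After renaming the parts, $e_X=k$ and $e_Y=0$, and $G=H_k(\alpha,\beta)$.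

\emph{The sizes of the parts.} By Lemma~\ref{lem:model}, $t/k=\beta$, $m=\alpha\beta+k$ and $\alpha\le4\beta+3$. Inequality \eqref{eq:reverse} reads $\alpha\beta+k\ge4\beta^2+3\beta+k$, that is, $\alpha\ge4\beta+3$. So $G=H_k(4b+3,b)$ with $b=\beta=t/k$, contrary to the choice of the sequence.
\end{proof}

\begin{remark}
The restriction $k\le14$ is used only to place all added edges in one part. For $k\ge15$ we have $16(k-1)<k^2$, so the estimate above no longer excludes a graph with $k-1$ edges in one part and one edge in the other, and we make no claim about the exact bound in that range.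
\end{remark}

\begin{thebibliography}{9}

\bibitem{LFP}
Yongtao Li, Lihua Feng, Yuejian Peng,
\emph{Spectral supersaturation: Triangles and bowties},
arXiv:2407.04950 (2024).

\end{thebibliography}
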